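\title{Mad families of many sizes with optimal projective definitions}

\begin{abstract}
We show that it is consistent, relative to ZFC, that $\mathfrak{c}=\aleph_3$, that the sizes of mad families are exactly $\aleph_1,\aleph_2,\aleph_3$, and that there are a $\Pi^1_1$ tight mad family of size $\aleph_1$ and $\Pi^1_2$ tight mad families of sizes $\aleph_2$ and $\aleph_3$. This answers a question of Fischer and Millhouse. More generally, the number of sizes of mad families can be any positive integer or $\aleph_0$, with an optimally definable tight witness for each size; it cannot be larger if all witnesses are lightface projective. The families of size above $\aleph_1$ are added by finite conditions, together with reals that code their own bits by almost disjointness from Cohen reals of $L$.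
\end{abstract}

\section{Introduction}\label{sec:intro}

A family $\mathcal{A}\subseteq[\omega]^\omega$ of infinite subsets of $\omega$ is \emph{almost disjoint} if any two distinct members have finite intersection. A \emph{mad family} is an infinite almost disjoint family that is maximal under inclusion. The \emph{spectrum} is
\[
\mathrm{spec}(\mathfrak{a})=\{|\mathcal{A}| : \mathcal{A}\subseteq[\omega]^\omega \text{ is a mad family}\},
\]
and $\mathfrak{a}=\min\mathrm{spec}(\mathfrak{a})$. Write $\mathfrak{c}=2^{\aleph_0}$. No mad family is countable: if $\{x_j:j<\omega\}$ is almost disjoint, choose $a_0<a_1<\cdots$ with $a_j\in x_j\setminus\bigcup_{i<j}x_i$; the set $\{a_j:j<\omega\}$ is almost disjoint from every $x_i$ once we note that $a_j\notin x_i$ for $j>i$. There is always a mad family of size $\mathfrak{c}$: the branches of the countable tree $2^{<\omega}$ form an almost disjoint family of that size, and Zorn's lemma extends it to a maximal one. Hence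
\begin{equation}\label{eq:spec}
\mathfrak{c}\in\mathrm{spec}(\mathfrak{a})\subseteq[\aleph_1,\mathfrak{c}].
\end{equation}

We shall work with a strong form of maximality. For an almost disjoint family $\mathcal{A}$ let $\mathcal{I}(\mathcal{A})$ be the ideal on $\omega$ generated by $\mathcal{A}$ and the finite sets, and let $\mathcal{I}(\mathcal{A})^+=\mathcal{P}(\omega)\setminus\mathcal{I}(\mathcal{A})$. A mad family $\mathcal{A}$ is \emph{tight} if for every sequence $\langle b_n:n<\omega\rangle$ of elements of $\mathcal{I}(\mathcal{A})^+$ there is $B\in\mathcal{I}(\mathcal{A})$ with $|B\cap b_n|=\aleph_0$ for all $n$. Maximality lets the family catch one infinite set at a time; tightness asks that finitely many members catch countably many sets at once.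

A mad family is a set of reals, and one can ask how simply it can be defined. Two theorems bound the complexity from below. By Mathias's theorem there are no analytic ($\Sigma^1_1$) mad families, so a coanalytic ($\Pi^1_1$) definition is the least possible complexity for any mad family. By the Mansfield--Solovay theorem, a $\Sigma^1_2$ set of reals either is contained in $L$ or contains a perfect subset. Hence, when $\omega_1^L=\omega_1$, a $\Sigma^1_2$ set has size at most $\aleph_1$ or size $\mathfrak{c}$, and there is no $\Sigma^1_2$ mad family of size $\kappa$ with $\aleph_1<\kappa<\mathfrak{c}$. These bounds lead to a benchmark that is fixed once and does not depend on the model.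

\begin{definition}\label{def:optimal}
A mad family of size $\kappa$ has an \emph{optimal definition} if it is $\Pi^1_1$ when $\kappa=\aleph_1$, and $\Pi^1_2$ (or of lower projective complexity) when $\kappa>\aleph_1$.
\end{definition}

Fischer and Millhouse \cite{FM} proved that it is consistent with $\aleph_1=\mathfrak{a}<\mathfrak{s}=\mathfrak{c}=\aleph_2$, where $\mathfrak{s}$ is the splitting number, that there are a $\Delta^1_3$ wellorder of the reals, a $\Pi^1_1$ tight mad family of size $\aleph_1$, and a $\Pi^1_2$ tight mad family of size $\aleph_2$. In that model $|\mathrm{spec}(\mathfrak{a})|=2$ and each element of the spectrum has a witness with an optimal definition. The following question comes from \cite{FM}.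

\begin{quote}
\emph{Is it consistent that $|\mathrm{spec}(\mathfrak{a})|\ge3$ and for each $\kappa\in\mathrm{spec}(\mathfrak{a})$ there is a projective mad family of size $\kappa$ with an optimal definition?}
\end{quote}

A third value changes the problem. By \eqref{eq:spec}, if $|\mathrm{spec}(\mathfrak{a})|\ge3$ then $\mathfrak{c}\ge\aleph_3$ and some $\kappa$ in the spectrum lies strictly between $\aleph_1$ and $\mathfrak{c}$. A witness of that size is too large to be enumerated by a recursion of length $\omega_1$ in $L$ and too small to contain a perfect set. Its definition must accept exactly $\kappa$ reals and reject the other $\mathfrak{c}$ many. On the other hand, the Mansfield--Solovay theorem says nothing about $\Pi^1_2$ sets, and when $\omega_1^L=\omega_1$ a $\Pi^1_2$ formula can express that a real passes, for every $\alpha<\omega_1$, a test of level $\alpha$ that is read off from $L$. So the natural guess is that the answer is yes, provided one finds $\aleph_1$ tests that only the intended reals pass. We find such tests. All definitions in this paper are lightface, that is, without real parameters.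

\begin{theorem}\label{thm:A}
There is a cardinal-preserving generic extension of $L$ in which $\mathrm{spec}(\mathfrak{a})=\{\aleph_1,\aleph_2,\aleph_3\}$, $\mathfrak{c}=\aleph_3$, there is a $\Pi^1_1$ tight mad family of size $\aleph_1$, and there are $\Pi^1_2$ tight mad families of sizes $\aleph_2$ and $\aleph_3$.
\end{theorem}

So the answer to the question is yes. Theorem~\ref{thm:A} is a special case of the following result, whose proof occupies most of the paper.

\begin{theorem}\label{thm:B}
In $L$, let $\mu$ be a cardinal with $\mathrm{cf}(\mu)>\omega$, and let $\langle\kappa_m:m<\omega\rangle$ be uncountable cardinals $\le\mu$ with $\kappa_m=\mu$ for some $m$. There is a cardinal-preserving generic extension $V$ of $L$ with $\mathfrak{c}=\mu$, with a $\Pi^1_1$ tight mad family of size $\aleph_1$ and, for each $m$, a $\Pi^1_2$ tight mad family of size $\kappa_m$.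
\end{theorem}

The last theorem determines how large the spectrum can be.

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item[(1)] For every countable successor ordinal $\lambda$ of $L$ it is consistent that $\mathfrak{c}=\aleph_\lambda$, that $\mathrm{spec}(\mathfrak{a})$ is the set of all uncountable cardinals $\le\mathfrak{c}$, and that every member of $\mathrm{spec}(\mathfrak{a})$ is the size of a tight mad family with an optimal definition. So $|\mathrm{spec}(\mathfrak{a})|$ can be any finite $n\ge1$, or $\aleph_0$.
\item[(2)] (ZFC) If every $\kappa\in\mathrm{spec}(\mathfrak{a})$ is the size of a lightface projective mad family, then $|\mathrm{spec}(\mathfrak{a})|\le\aleph_0$.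
\end{enumerate}
\end{theorem}

Only the consistency of ZFC is used: the model $V$ is a set-generic extension of $L$ by a two-step iteration $\mathbb{K}*\dot{\mathbb{P}}$, where $\mathbb{K}$ is countably closed and $\mathbb{P}$ is ccc.

Section~\ref{sec:prelim} collects the standard facts and shows how to store a witness inside the members of a tight mad family. Section~\ref{sec:idea} proves the smallest cases of the coding argument and explains the design. Sections~\ref{sec:L}--\ref{sec:P} build the model: Cohen reals and a family of size $\aleph_1$ in $L$, eventually different functions added by $\mathbb{K}$, and the generic families added by $\mathbb{P}$. Section~\ref{sec:amalg} contains the one technical tool, a dichotomy for conditions over a countable elementary submodel. It gives tightness in Section~\ref{sec:tight} and the $\Pi^1_2$ definition in Section~\ref{sec:def}. Section~\ref{sec:final} assembles the three theorems.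

\section{Preliminaries}\label{sec:prelim}

\subsection*{Strings and branches}
For $t\in2^{<\omega}$ and $y\in2^{\omega}$ we write $t\subset y$ if $t$ is an initial segment of $y$. Two strings are \emph{comparable} if one extends the other, and $2^{<l}$ is the set of strings of length less than $l$. The \emph{branch} of $y$ is $\mathrm{br}(y)=\{y\upharpoonright l:l<\omega\}$. If $y\ne y'$ then $\mathrm{br}(y)\cap\mathrm{br}(y')$ is finite. We order $(2^{<\omega})^r$ by coordinatewise extension, write $\vec t\subset\vec y$ if $t_s\subset y_s$ for all $s$, and say that $\vec y\in(2^\omega)^r$ \emph{meets} $D\subseteq(2^{<\omega})^r$ if $\vec t\subset\vec y$ for some $\vec t\in D$. For any $\mathcal{O}\subseteq(2^{<\omega})^r$, the set of tuples that are in $\mathcal{O}$ or have no extension in $\mathcal{O}$ is dense; we denote it by $D(\mathcal{O})$.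

\subsection*{Definability}
A set of reals is $\Sigma^1_1$ if it is defined by a formula $\exists a\,\varphi$ with $a$ ranging over reals and $\varphi$ arithmetical; it is $\Pi^1_n$ if its complement is $\Sigma^1_n$, and $\Sigma^1_{n+1}$ if it is defined by $\exists a\,\varphi$ with $\varphi$ a $\Pi^1_n$ formula. The class $\Pi^1_n$ contains the arithmetical sets and is closed under finite unions, finite intersections and universal quantification over reals. The real quantifier may be taken to range over $2^\omega$, since $\omega^\omega$ is recursively homeomorphic to a $\Pi^0_2$ subset of $2^\omega$. Let $\mathrm{HC}$ be the set of hereditarily countable sets. We use two facts.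
\begin{itemize}
\item[(D1)] A set of reals is $\Sigma^1_2$ if and only if it is $\Sigma_1$ over $(\mathrm{HC},\in)$ \cite[Lemma~25.25]{Jech}. Taking complements, it is $\Pi^1_2$ if and only if it is $\Pi_1$ over $(\mathrm{HC},\in)$.
\item[(D2)] (Kondo--Addison uniformization.) For every $\Pi^1_1$ relation $\varphi(x,a)$ there is a $\Pi^1_1$ relation $\varphi^*\subseteq\varphi$ such that for each $x$ with $\exists a\,\varphi(x,a)$ there is exactly one $a$ with $\varphi^*(x,a)$.
\end{itemize}

\subsection*{The constructible universe and elementary submodels}
Let $\mathrm{ZF}^-$ be ZFC without the power set axiom, with Collection.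
\begin{itemize}
\item[(L1)] $L$ satisfies GCH. In $L$, $\mathrm{HC}=L_{\omega_1}$, and $L_{\omega_1}\models\mathrm{ZF}^-$.
\item[(L2)] (Condensation.) A transitive set that satisfies $\mathrm{ZF}^-+V=L$, in particular a transitive elementary submodel of $L_{\omega_1}$, equals $L_\eta$, where $\eta$ is its set of ordinals.
\item[(L3)] The map $\beta\mapsto L_\beta$ and the canonical wellorder $<_L$ are absolute for every $L_\eta\models\mathrm{ZF}^-$, and $L_\eta$ is closed under $<_L$-predecessors.
\item[(L4)] If $N\prec M$, where $M$ is $L_{\omega_1}$ or $H(\theta)$ for a regular uncountable $\theta$, and $x\in N$ is countable in $M$, then $x\subseteq N$: a nonempty such $x$ is the range of a function in $N$ with domain $\omega\subseteq N$.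
\end{itemize}
By (L1), (L2) and (L4), a countable elementary submodel of $L_{\omega_1}$ in $L$ is transitive and has the form $L_\eta$ with $\eta<\omega_1$ and $L_\eta\models\mathrm{ZF}^-$.

\subsection*{Tightness and the doubling lemma}
To show that an infinite almost disjoint family $\mathcal{A}$ is a tight mad family, it suffices to verify the condition on sequences $\langle b_n\rangle$. Indeed, an infinite set $x$ that is almost disjoint from all members of $\mathcal{A}$ has finite intersection with every $B\in\mathcal{I}(\mathcal{A})$. So $x\in\mathcal{I}(\mathcal{A})^+$, and the constant sequence $b_n=x$ violates the condition.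

Both of our definitions first appear with one quantifier too many, in the form ``$x\in\mathcal{A}$ if and only if there is a real $a$ such that \dots''. When the witness $a$ is a function of $x$, the quantifier can be removed by writing $a$ along $x$. For infinite $x=\{x_0<x_1<\cdots\}\subseteq\omega$ and $a\in2^\omega$ let
\[
Z(x,a)=\{(x_l,a(l)):l<\omega\}\subseteq\omega\times2,\qquad \bar a=1-a .
\]
The set $Z(x,a)$ is a function with domain $x$, it determines both $x$ and $a$, and the relation $W=Z(x,a)$ is arithmetical. We identify $\omega\times2$ with $\omega$ by a recursive bijection. One copy $Z(x,a)$ covers only half of $x\times2$, so we keep the complementary copy as well.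

\begin{lemma}\label{lem:double}
Let $\mathcal{A}$ be a tight mad family on $\omega$ and let $f:\mathcal{A}\to2^\omega$ be any map. Then
\[
\mathcal{A}^f=\{Z(x,f(x)),\,Z(x,\overline{f(x)}):x\in\mathcal{A}\}
\]
is a tight mad family on $\omega\times2$ of size $|\mathcal{A}|$. If the graph of $f$ is $\Pi^1_n$, then $\mathcal{A}^f$ is $\Pi^1_n$.
\end{lemma}

\begin{proof}
The sets $Z(x,f(x))$ and $Z(x,\overline{f(x)})$ partition $x\times2$, and $(x\times2)\cap(x'\times2)$ is finite for $x\ne x'$ in $\mathcal{A}$. So $\mathcal{A}^f$ is almost disjoint of size $|\mathcal{A}|$, and $B\times2\in\mathcal{I}(\mathcal{A}^f)$ whenever $B\in\mathcal{I}(\mathcal{A})$. Let $b_n\in\mathcal{I}(\mathcal{A}^f)^+$ for $n<\omega$, and let $b_n'$ be the projection of $b_n$ to $\omega$. Since $b_n\subseteq b_n'\times2$, we have $b_n'\in\mathcal{I}(\mathcal{A})^+$. Take $B\in\mathcal{I}(\mathcal{A})$ with $B\cap b_n'$ infinite for all $n$. Then $B\times2\in\mathcal{I}(\mathcal{A}^f)$ has infinite intersection with every $b_n$.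

Let $\chi(x,a)$ define the graph of $f$. Then $W\in\mathcal{A}^f$ if and only if $W$ is a function from an infinite subset of $\omega$ to $2$ and
\[
\forall x\,\forall a\,\bigl[W=Z(x,a)\rightarrow\bigl(\chi(x,a)\vee\chi(x,\bar a)\bigr)\bigr],
\]
because such a $W$ is $Z(x,a)$ for exactly one pair $(x,a)$, and $\chi(x,a)$ or $\chi(x,\bar a)$ holds exactly when $x\in\mathcal{A}$ and $a\in\{f(x),\overline{f(x)}\}$. This is $\Pi^1_n$ if $\chi$ is.
\end{proof}

\begin{corollary}\label{cor:double}
If there is a $\Sigma^1_2$ tight mad family of size $\kappa$, then there is a $\Pi^1_1$ tight mad family of size $\kappa$.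
\end{corollary}

\begin{proof}
Write $x\in\mathcal{A}\Leftrightarrow\exists a\in2^\omega\,\varphi(x,a)$ with $\varphi$ a $\Pi^1_1$ relation. The relation $\varphi^*$ of (D2) is the graph of a function $f:\mathcal{A}\to2^\omega$. Apply Lemma~\ref{lem:double}.
\end{proof}

\section{The idea in the smallest cases}\label{sec:idea}

The coding device is almost disjointness from branches. For $Y\subseteq2^\omega$ let $\mathbb{Q}_Y$ consist of pairs $(s,F)$ with $s\subseteq2^{<\omega}$ and $F\subseteq Y$ finite, where $(s',F')\le(s,F)$ if $s'\supseteq s$, $F'\supseteq F$ and $(s'\setminus s)\cap\mathrm{br}(z)=\emptyset$ for all $z\in F$. An element $z$ of $F$ is a promise to add no more strings along $z$. Let $S_G$ be the union of the first coordinates of the generic filter. For a ground model real $y$, the set $S_G\cap\mathrm{br}(y)$ is finite if $y\in Y$, since the promise $y$ can be added to any condition. It is infinite if $y\notin Y$, since all long initial segments of $y$ lie off the finitely many promised branches and can be added to $s$.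

To define a generic object we need a converse: a set $S$ in the extension that is almost disjoint from one branch and meets the nearby branches infinitely often behaves so \emph{only} because of a promise. This is false for an arbitrary branch $y$, as $S=2^{<\omega}\setminus\mathrm{br}(y)$ shows, but it holds when $y$ is Cohen generic over a countable model that contains a name for $S$. Let $\theta$ be a large regular cardinal and $N\prec H(\theta)$ countable. First, a condition inside $N$ cannot isolate such a branch, whatever the forcing.

\begin{proposition}\label{prop:zero}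
Let $\mathbb{Q}\in N$ be a forcing notion, $\dot S\in N$ a $\mathbb{Q}$-name for a subset of $2^{<\omega}$, and let $y\in2^\omega$ meet every dense subset of $2^{<\omega}$ in $N$. If $p\in\mathbb{Q}\cap N$ forces $\dot S\cap\mathrm{br}(y)\subseteq2^{<l}$, then there is $v\subset y$ such that $p$ forces $\dot S\cap\mathrm{br}(y')\subseteq2^{<l}$ for every $y'\in2^\omega$ with $v\subset y'$.
\end{proposition}

\begin{proof}
Let $T$ be the set of $\tau$ with $|\tau|\ge l$ such that some $q\le p$ forces $\tau\in\dot S$, and let $\mathcal{O}$ be the set of strings that extend an element of $T$. Both sets are defined from parameters in $N$, so $D(\mathcal{O})\in N$ and there is $v\subset y$ in $D(\mathcal{O})$. By hypothesis no initial segment of $y$ is in $T$, so $v\notin\mathcal{O}$, and $v$ has no extension in $\mathcal{O}$. Then no $\tau\in T$ is comparable with $v$, for $v\cup\tau$ would be such an extension. If $v\subset y'$, every element of $\mathrm{br}(y')$ is comparable with $v$, so $T\cap\mathrm{br}(y')=\emptyset$.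
\end{proof}

A condition of $\mathbb{Q}_Y$ outside $N$ differs from a condition in $N$ by promises that $N$ does not see. If $y\in Y$, the condition $(\emptyset,\{y\})$ does isolate $y$: it forces $S_G\cap\mathrm{br}(y)=\emptyset$, while $S_G$ meets $\mathrm{br}(y')$ infinitely often for every $y'\notin Y$. The next case shows that a promise about a different real $z$ is of no help, if $z$ and $y$ are mutually generic. The new step is to replace $z$ by a real $z'\in N$ that agrees with $z$ on a long initial segment.

\begin{proposition}\label{prop:one}
Let $Y\in N$, let $\dot S\in N$ be a $\mathbb{Q}_Y$-name for a subset of $2^{<\omega}$, and let $z\in Y$ and $y\in2^\omega$ be such that $(z,y)$ meets every dense subset of $(2^{<\omega})^2$ in $N$. If $p=(s,\{z\})$ forces $\dot S\cap\mathrm{br}(y)\subseteq2^{<l}$, then there are $v\subset y$ and $q_0\in\mathbb{Q}_Y\cap N$ compatible with $p$ such that $q_0$ forces $\dot S\cap\mathrm{br}(y')\subseteq2^{<l}$ for every $y'\in2^\omega$ with $v\subset y'$.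
\end{proposition}

\begin{proof}
Let $\mathcal{O}$ be the set of pairs $(t,v)$ for which there are $q=(s',F')\le(s,\emptyset)$ and $\tau\subseteq v$ with $|\tau|\ge l$, $q\Vdash\tau\in\dot S$, and such that every $\tau'\in s'\setminus s$ satisfies $|\tau'|\le|t|$ and $\tau'\not\subseteq t$. The last clause says that $t$ is long enough to certify that $s'\setminus s$ misses the branch of every real extending $t$. Since $\mathcal{O}\in N$, there is $(t,v)\subset(z,y)$ in $D(\mathcal{O})$.

If $(t,v)\in\mathcal{O}$ with witnesses $q=(s',F')$ and $\tau$, then $s'\setminus s$ misses $\mathrm{br}(z)$, so $(s',F'\cup\{z\})$ extends both $p$ and $q$. It forces $\tau\in\dot S\cap\mathrm{br}(y)$ with $|\tau|\ge l$, contrary to the hypothesis. So $(t,v)$ has no extension in $\mathcal{O}$. Some element of $Y$ extends $t$, namely $z$, so by elementarity there is $z'\in Y\cap N$ with $t\subset z'$. Let $q_0=(s,\{z'\})\in N$; the condition $(s,\{z,z'\})$ extends $p$ and $q_0$. Suppose that $q=(s',F')\le q_0$ forces $\tau\in\dot S$ with $|\tau|\ge l$ and $\tau$ comparable with $v$. Then $s'\setminus s$ misses $\mathrm{br}(z')$. If $t'\subset z'$ extends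 $t$ and is as long as all elements of $s'$, then $(t',v\cup\tau)\in\mathcal{O}$ extends $(t,v)$, a contradiction. So no such $q$ and $\tau$ exist, which gives the conclusion.
\end{proof}

In both propositions, $p$ cannot also force $\dot S\cap\mathrm{br}(y')$ to be infinite for reals $y'$ arbitrarily close to $y$. A condition that forces both things must therefore contain a promise about $y$ itself. We arrange that such a promise reveals one bit of one generic real.

The forcing $\mathbb{P}$ adds reals $e_i\in2^\omega$. The even positions of $e_i$ give a set $A_i\subseteq\omega$, a member of a generic (Hechler-type) almost disjoint family. The odd positions give sets $S_k(e_i)\subseteq2^{<\omega}$, one for each $k<\omega$. In $L$ we fix Cohen reals $y_{\alpha,m,n,k,\iota}$, and $S_k(e_i)$ is made almost disjoint from exactly one branch of each level $\alpha$ among those with given $m$ and $k$. The five coordinates have the following roles.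
\begin{itemize}
\item The \emph{position} $k<\omega$ and the \emph{bit} $\iota<2$: the branch avoided by $S_k(e_i)$ has $\iota=e_i(k)$. So $e_i$ codes its own bits.
\item The \emph{level} $\alpha<\omega_1$: for each name $\dot e$ we need reals that are generic over a model $N\ni\dot e$, and level $\delta=N\cap\omega_1$ provides them. The quantifier over all levels costs one universal quantifier over $\mathrm{HC}$, which is what $\Pi^1_2$ allows.
\item The \emph{column} $n<\omega$: the reals in the other columns are the neighbors $y'$ that accumulate at $y$. The column used by $e_i$ at level $\alpha$ is $h_i(\alpha)$, where the functions $h_i$ are eventually different, so that the column at level $\delta$ identifies $i$ among the elements of $N$.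
\item The \emph{family number} $m<\omega$ keeps the codes of different families apart.
\end{itemize}
If a real $e=\dot e^G$ passes the same test at level $\delta$, in column $n$, then for each $k$ some condition in $G$ holds a promise about $y_{\delta,m,n,k,e(k)}$. That promise was made for some $e_i$ with $h_i(\delta)=n$ and $e_i(k)=e(k)$. The column determines $i$, and so $e=e_i$.

\section{Cohen reals and a family of size $\aleph_1$ in $L$}\label{sec:L}

Work in $L$. Let $\mathbb{C}$ be the finite-support product of copies of $2^{<\omega}$ indexed by $\omega^3\times2$: its elements are the maps $\pi:\omega^3\times2\to2^{<\omega}$ with $\pi(w)=\emptyset$ for all but finitely many $w$, ordered by coordinatewise extension. A sequence $\langle y_w:w\in\omega^3\times2\rangle$ in $2^\omega$ is \emph{generic over $L_\rho$} if every dense $D\subseteq\mathbb{C}$ in $L_\rho$ has an element $\pi$ with $\pi(w)\subset y_w$ for all $w$. Such sequences exist when $\rho$ is countable.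

By recursion on $\alpha<\omega_1$ we define $C_\alpha\subseteq\omega$, an ordinal $\rho(\alpha)<\omega_1$, and a sequence $\vec y_\alpha=\langle y_{\alpha,m,n,k,\iota}:m,n,k<\omega,\ \iota<2\rangle$. The sets $C_\alpha$ will form the family of size $\aleph_1$. They are built together with the reals so that the reals of level $\ge\alpha$ are generic over a model containing $C_\alpha$; this is what lets the family stay tight after forcing.

\emph{The set $C_\alpha$.} Let $\langle C_n:n<\omega\rangle$ be a fixed recursive partition of $\omega$ into infinite sets. For $\alpha\ge\omega$ let $\mathcal{I}_\alpha$ be the ideal generated by $\{C_\gamma:\gamma<\alpha\}$ and the finite sets, and let $C_\alpha$ be the $<_L$-least infinite $C\subseteq\omega$ that is almost disjoint from all $C_\gamma$, $\gamma<\alpha$, and satisfies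
\begin{equation}\label{eq:C}
|C\cap b|=\aleph_0\quad\text{for all } b\in(L_\alpha\cap\mathcal{P}(\omega))\setminus\mathcal{I}_\alpha .
\end{equation}
Such a $C$ exists. First, $\omega\notin\mathcal{I}_\alpha$, because finitely many sets $C_\gamma$ and a finite set cover only a finite part of any $C_n$ not among them. List $\omega$ and the countably many sets $b$ in \eqref{eq:C} as $\langle b_j:j<\omega\rangle$, each infinitely often, and let $\alpha=\{\gamma_j:j<\omega\}$. Each $b_j\setminus\bigcup_{i<j}C_{\gamma_i}$ is infinite, as $b_j\notin\mathcal{I}_\alpha$. Choose $a_0<a_1<\cdots$ with $a_j$ in that set and let $C=\{a_j:j<\omega\}$. Then $C\cap C_{\gamma_i}\subseteq\{a_0,\dots,a_i\}$, and $C$ contains infinitely many elements of each listed set.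

\emph{The ordinal $\rho(\alpha)$ and the reals.} Let $\rho(\alpha)$ be the least $\rho>\alpha$ such that $L_\rho\models\mathrm{ZF}^-$ and $L_\rho$ contains $\langle C_\gamma:\gamma\le\alpha\rangle$ and $\langle\vec y_\gamma:\gamma<\alpha\rangle$. It is countable, since a countable elementary submodel of $L_{\omega_1}$ containing $\alpha$ and the two sequences is such an $L_\rho$. Let $\vec y_\alpha$ be the $<_L$-least sequence that is generic over $L_{\rho(\alpha)}$.

The definition gives at once, for $\beta<\alpha$,
\begin{equation}\label{eq:rho}
\rho(\beta)\le\rho(\alpha),\qquad \vec y_\beta\in L_{\rho(\alpha)},\qquad L_\alpha\subseteq L_{\rho(\alpha)},\qquad C_\alpha\in L_{\rho(\alpha)};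
\end{equation}
for the first, $\rho(\alpha)$ satisfies the requirements in the definition of $\rho(\beta)$. Put $\mathcal{C}=\{C_\alpha:\alpha<\omega_1\}$, an almost disjoint family of size $\aleph_1$, and $\sigma_\alpha=\langle(C_\beta,\vec y_\beta):\beta<\alpha\rangle$.

\begin{lemma}\label{lem:sigma}
In every outer model $W$ of $L$ with $\omega_1^W=\omega_1^L$, the relation $\{(\alpha,\sigma_\alpha):\alpha<\omega_1\}$ is $\Sigma_1$ over $\mathrm{HC}^W$.
\end{lemma}

\begin{proof}
Let $\psi(\sigma,\alpha)$ say that $\sigma$ is a sequence of pairs of length $\alpha$ such that, at each $\beta<\alpha$, the ordinal $\rho(\beta)$ computed from $\sigma$ exists and the pair $\sigma(\beta)$ is obtained from $\sigma\upharpoonright\beta$ by the clauses above. Let $\eta\le\omega_1$ with $L_\eta\models\mathrm{ZF}^-$. Each clause is absolute between $L_\eta$ and $L$. The requirements on $C_\beta$ quantify only over $L_\beta$, $\omega$ and finite subsets of $\beta$. The statement $L_\rho\models\mathrm{ZF}^-$ is absolute for $\rho<\eta$, and genericity over $L_\rho$ quantifies only over $L_\rho$. The word ``$<_L$-least'' is absolute by (L3). Hence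 $L_\eta\models\psi(\sigma,\alpha)$ implies $\sigma=\sigma_\alpha$, by induction on $\beta<\alpha$. Also $L_{\omega_1}\models\psi(\sigma_\alpha,\alpha)$, so a countable elementary submodel of $L_{\omega_1}$ containing $\alpha$ and $\sigma_\alpha$ is an $L_\eta\models\mathrm{ZF}^-$ that satisfies $\psi(\sigma_\alpha,\alpha)$. Therefore, in $W$, $\sigma=\sigma_\alpha$ holds if and only if there is a transitive $M\in\mathrm{HC}^W$ with $\sigma,\alpha\in M$ and $M\models\mathrm{ZF}^-+V=L+\psi(\sigma,\alpha)$: by (L2) such an $M$ is $L_\eta$ with $\eta<\omega_1^W=\omega_1^L$. Satisfaction in a countable structure is $\Delta_1$ over $\mathrm{HC}$, so this statement is $\Sigma_1$.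
\end{proof}

An \emph{index} is a tuple $u=(\alpha,m,n,k,\iota)$, its \emph{level} is $\alpha$, and $y_u=y_{\alpha,m,n,k,\iota}$. Reals of one level are mutually generic by construction. A condition may hold promises of several levels, so we need mutual genericity across levels.

\begin{lemma}\label{lem:mutual}
\begin{enumerate}
\item[(1)] Let $u_1,\dots,u_r$ be distinct indices of level $\ge\delta$. Then $(y_{u_1},\dots,y_{u_r})$ meets every dense $D\subseteq(2^{<\omega})^r$ with $D\in L_{\rho(\delta)}$.
\item[(2)] If $u\ne u'$ then $y_u\ne y_{u'}$.
\item[(3)] For all $\alpha,m,k,\iota$ and $v\in2^{<\omega}$, infinitely many $n$ satisfy $v\subset y_{\alpha,m,n,k,\iota}$.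
\end{enumerate}
\end{lemma}

\begin{proof}
(1) We use induction on the number of levels that occur. Let $\alpha$ be the least one, let $u_1,\dots,u_a$ be the indices of level $\alpha$, and let $\vec x=(y_{u_1},\dots,y_{u_a})$. The tuple $\vec x$ meets every dense $D'\subseteq(2^{<\omega})^a$ in $L_{\rho(\alpha)}$, because the set of $\pi\in\mathbb{C}$ whose $a$ relevant coordinates form an element of $D'$ is dense and lies in $L_{\rho(\alpha)}$. By \eqref{eq:rho}, $D\in L_{\rho(\alpha)}$, so we are done if $a=r$. Otherwise let $\alpha'>\alpha$ be the next level and
\[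
D^*=\{\vec t\,'\in(2^{<\omega})^{r-a}:(\vec t,\vec t\,')\in D\text{ for some }\vec t\subset\vec x\}.
\]
Then $D^*\in L_{\rho(\alpha')}$, since $D,\vec y_\alpha\in L_{\rho(\alpha')}$. To see that $D^*$ is dense, fix $\vec v\,'\in(2^{<\omega})^{r-a}$. The set of $\vec t$ such that $(\vec t,\vec t\,')\in D$ for some $\vec t\,'$ extending $\vec v\,'$ is dense, because $D$ is, and it lies in $L_{\rho(\alpha)}$. So $\vec x$ meets it, which gives an extension of $\vec v\,'$ in $D^*$. By the induction hypothesis with $\alpha'$ in place of $\delta$, the tuple $(y_{u_{a+1}},\dots,y_{u_r})$ meets $D^*$, and then the full tuple meets $D$.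

(2) Apply (1) to the dense set of incomparable pairs.

(3) For each $n_0$, the set of $\pi\in\mathbb{C}$ with $v\subseteq\pi(m,n,k,\iota)$ for some $n\ge n_0$ is dense (use an $n$ outside the support) and lies in $L_{\rho(\alpha)}$.
\end{proof}

\section{Eventually different functions}\label{sec:K}

Fix $\mu$ and $\langle\kappa_m:m<\omega\rangle$ as in Theorem~\ref{thm:B}. To label the generic reals we need $\mu$ functions from $\omega_1$ to $\omega$, any two of which agree on a countable set only. In $L$ there are just $\aleph_2$ functions from $\omega_1$ to $\omega$, so for $\mu\ge\aleph_3$ they must be added. They must be added without new reals, so that the reals of level $\delta$ are still generic over the models $N$ of Section~\ref{sec:amalg}.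

In $L$ let $\mathbb{K}$ consist of triples $(\gamma,X,h)$ with $\gamma<\omega_1$, $X\subseteq\mu$ countable and $h:X\times\gamma\to\omega$. Put $(\gamma',X',h')\le(\gamma,X,h)$ if $\gamma'\ge\gamma$, $X'\supseteq X$, $h'\supseteq h$, and $h'(\xi,\beta)\ne h'(\eta,\beta)$ for all $\xi\ne\eta$ in $X$ and $\beta\in[\gamma,\gamma')$. This is transitive: in a chain of two extensions with heights $\gamma\le\gamma'\le\gamma''$, the first handles $\beta\in[\gamma,\gamma')$ and the second handles $\beta\in[\gamma',\gamma'')$, as $X\subseteq X'$.

\begin{lemma}\label{lem:K}
Let $G_0$ be $\mathbb{K}$-generic over $L$ and $V_0=L[G_0]$. Then $L$ and $V_0$ have the same cardinals and the same $\omega$-sequences of ordinals. In $V_0$, $\mathrm{HC}=L_{\omega_1}$, $\mu^{\aleph_0}=\mu$, and there are functions $h_\xi:\omega_1\to\omega$ for $\xi<\mu$ such that $\{\alpha:h_\xi(\alpha)=h_\eta(\alpha)\}$ is countable whenever $\xi\ne\eta$.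
\end{lemma}

\begin{proof}
The coordinatewise union of a decreasing $\omega$-sequence of conditions is a lower bound, so $\mathbb{K}$ is countably closed. It adds no $\omega$-sequences of ordinals and preserves $\omega_1$. For the $\omega_2$-chain condition, take $\omega_2$ conditions. We may assume that they have the same $\gamma$ and, by the $\Delta$-system lemma under CH, that their second coordinates have pairwise intersection equal to a fixed countable set $X_0$. There are at most $2^{\aleph_0}=\aleph_1$ functions $X_0\times\gamma\to\omega$, so two conditions $(\gamma,X,h)$ and $(\gamma,X',h')$ agree on $X_0\times\gamma$. Then $(\gamma,X\cup X',h\cup h')$ extends both, since the last clause of the order is vacuous for equal heights. So cardinals $\ge\omega_2$ are preserved as well.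

Hereditarily countable sets are coded by reals, so $\mathrm{HC}^{V_0}=\mathrm{HC}^L=L_{\omega_1}$. In $L$, GCH and $\mathrm{cf}(\mu)>\omega$ give $\mu^{\aleph_0}=\mu$, and $V_0$ has the same functions $\omega\to\mu$.

Any condition can be extended to larger height by using injections $X\to\omega$ at the new $\beta$, and any $\xi<\mu$ can be added to $X$ with arbitrary values below $\gamma$. So the union of the third coordinates in $G_0$ is a function on $\mu\times\omega_1$; let $h_\xi$ be its $\xi$-th section. If $(\gamma,X,h)\in G_0$ and $\xi\ne\eta$ are in $X$, then $h_\xi$ and $h_\eta$ differ at every $\beta\ge\gamma$.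
\end{proof}

\section{The forcing $\mathbb{P}$}\label{sec:P}

Work in $V_0$. Let $\Xi=\{(m,\xi):m<\omega,\ \xi<\kappa_m\}$, and for $i=(m,\xi)\in\Xi$ write $m(i)=m$ and $h_i=h_\xi$. Fix a recursive bijection $j\mapsto(k_j,t_j)$ from $\omega$ onto $\omega\times2^{<\omega}$. For a finite or infinite binary sequence $e$ let
\[
A(e)=\{j:e(2j)=1\},\qquad S_k(e)=\{t_j:k_j=k,\ e(2j+1)=1\},
\]
where only positions in the domain of $e$ count.

\begin{definition}\label{def:P}
A condition $p\in\mathbb{P}$ is a tuple $(n_p,d_p,\langle e^p_i:i\in d_p\rangle,F_p)$, where $n_p<\omega$, $d_p\subseteq\Xi$ is finite, $e^p_i\in2^{n_p}$, and $F_p$ is a finite set of \emph{promises}, that is, triples $c=(i,k,\alpha)$ with $i\in d_p$, $k<n_p$ and $\alpha<\omega_1$. The \emph{target} of such a promise is the index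
\[
u_c=(\alpha,\,m(i),\,h_i(\alpha),\,k,\,e^p_i(k)).
\]
Put $q\le p$ if $n_q\ge n_p$, $d_q\supseteq d_p$, $e^q_i\supseteq e^p_i$ for $i\in d_p$, $F_q\supseteq F_p$, and
\begin{itemize}
\item[(a)] if $i\ne i'$ are in $d_p$, $m(i)=m(i')$ and $n_p\le2j<n_q$, then $e^q_i(2j)$ and $e^q_{i'}(2j)$ are not both $1$;
\item[(b)] if $c=(i,k,\alpha)\in F_p$, $n_p\le2j+1<n_q$, $k_j=k$ and $t_j\in\mathrm{br}(y_{u_c})$, then $e^q_i(2j+1)=0$.
\end{itemize}
\end{definition}

A promise about position $k$ is allowed only after the bit $e^p_i(k)$ is decided, so the target $u_c$ is the same in every extension of $p$. With this, transitivity follows by splitting the new positions of a chain $w\le q\le p$ into $[n_p,n_q)$ and $[n_q,n_w)$. Clauses (a) and (b) only forbid the value $1$ at certain new positions. Hence the following are always extensions of $p$: lengthening all $e^p_i$ by zeros; adding a new $i$ to $d_p$ with any $e_i\in2^{n_p}$; adding a promise. For the same reason,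
\begin{equation}\label{eq:union}
\text{if $n_p=n_q$ and $e^p_i=e^q_i$ for $i\in d_p\cap d_q$, then $p$ and $q$ are compatible,}
\end{equation}
the coordinatewise union being a common extension. It follows that $\mathbb{P}$ is ccc. Among $\aleph_1$ conditions, uncountably many have the same $n_p$ and have sets $d_p$ that form a $\Delta$-system; the strings $e^p_i$ on the root have finitely many possible values, so two of the conditions agree on the root and \eqref{eq:union} applies.

Let $G$ be $\mathbb{P}$-generic over $V_0$ and $V=V_0[G]$. Cardinals are preserved from $L$ to $V$; in particular $\omega_1^V=\omega_1^L$. For $i\in\Xi$ let $e_i=\bigcup\{e^p_i:p\in G,\ i\in d_p\}$, which is an element of $2^\omega$ by density. Put $A_i=A(e_i)$ and $\mathcal{A}_m=\{A_i:m(i)=m\}$.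

\begin{lemma}\label{lem:generic}
Let $i\in\Xi$, $m=m(i)$, $k<\omega$ and $\alpha<\omega_1$.
\begin{enumerate}
\item[(1)] $A_i$ is infinite, and $A_i\cap A_{i'}$ is finite if $i'\ne i$ and $m(i')=m$.
\item[(2)] $S_k(e_i)\cap\mathrm{br}(y_{\alpha,m,h_i(\alpha),k,e_i(k)})$ is finite.
\item[(3)] If $(n',\iota)\ne(h_i(\alpha),e_i(k))$, then $S_k(e_i)\cap\mathrm{br}(y_{\alpha,m,n',k,\iota})$ is infinite.
\end{enumerate}
Moreover $|\mathcal{A}_m|=\kappa_m$ for every $m$, and $\mathfrak{c}=\mu$ in $V$.
\end{lemma}

\begin{proof}
(1) Given $p$ with $i\in d_p$ and $j$ with $2j\ge n_p$, lengthen all strings by zeros except for the value $1$ at position $2j$ of the $i$-th string. This respects (a) and (b), so $A_i$ is infinite by density. If $p\in G$ and $i,i'\in d_p$, then (a), applied to longer and longer conditions $q\le p$ in $G$, shows that every $j\in A_i\cap A_{i'}$ has $2j<n_p$.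

(2) By density some $p\in G$ has $c=(i,k,\alpha)\in F_p$, and its target is the index in (2). By (b), every $t_j$ in the intersection, with $k_j=k$, has $2j+1<n_p$.

(3) Let $u=(\alpha,m,n',k,\iota)$. Take $p\in G$ with $i\in d_p$ and $k<n_p$, so that $e^p_i(k)=e_i(k)$, and let $p'\le p$. Every promise of the form $c=(i,k,\beta)$ in $F_{p'}$ has $u_c\ne u$: the levels differ if $\beta\ne\alpha$, and the pair (column, bit) differs if $\beta=\alpha$. By Lemma~\ref{lem:mutual}(2), all long enough $t\in\mathrm{br}(y_u)$ lie outside these finitely many branches $\mathrm{br}(y_{u_c})$, and for all but finitely many $t$ the number $j$ with $(k_j,t_j)=(k,t)$ has $2j+1\ge n_{p'}$. For such $t$ and $j$, lengthen all strings of $p'$ by zeros except for the value $1$ at position $2j+1$ of the $i$-th string. Only promises of the form $(i,k,\beta)$ restrict this entry, so we obtain an extension of $p'$ that forces $t\in S_k(e_i)$. Since $t$ can be arbitrarily long, (3) follows by density below $p$.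

By (1) the sets $A_i$ with $m(i)=m$ are distinct, so $|\mathcal{A}_m|=\kappa_m$. Since $\kappa_m=\mu$ for some $m$, we get $\mathfrak{c}\ge\mu$. In $V_0$, $|\mathbb{P}|=\mu$, and every subset of $\omega$ in $V$ has a name given by an $\omega$-sequence of countable antichains. There are at most $(\mu^{\aleph_0})^{\aleph_0}=\mu$ such names by Lemma~\ref{lem:K}.
\end{proof}

\section{Amalgamation over a countable model}\label{sec:amalg}

The three remaining claims (tightness of $\mathcal{C}$, tightness of $\mathcal{A}_m$, and the definition of $\{e_i:m(i)=m\}$) have the same shape. We are given names in a countable model $N$ and a condition $p\notin N$. We project $p$ into $N$, find inside $N$ an extension $q$ of the projection that decides something about the names, and want $q$ to be compatible with $p$. The obstruction is the set of promises of $p$ that concern some $i\in N$ but have level outside $N$: the condition $q$ does not know them and may break them. This section shows how to choose $q$ so that it keeps them.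

Work in $V_0$ and let $\theta$ be a large regular cardinal. A countable $N\prec H(\theta)$ is \emph{suitable} if it contains $\mathbb{P}$, $\langle h_\xi:\xi<\mu\rangle$, $\langle\kappa_m:m<\omega\rangle$ and $\langle(C_\alpha,\vec y_\alpha):\alpha<\omega_1\rangle$. Fix a suitable $N$ and let $\delta=N\cap\omega_1$, a countable ordinal above $\omega$ by (L4).

\begin{lemma}\label{lem:N}
\begin{enumerate}
\item[(1)] $N\cap\mathrm{HC}=L_\delta$. In particular, every set of hereditarily finite sets that is defined in $H(\theta)$ from parameters in $N$ lies in $L_\delta\subseteq L_{\rho(\delta)}$.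
\item[(2)] If $i\ne i'$ are in $N\cap\Xi$, $m(i)=m(i')$ and $\alpha\ge\delta$, then $h_i(\alpha)\ne h_{i'}(\alpha)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The set $N\cap\mathrm{HC}$ is transitive by (L4). It is an elementary submodel of $\mathrm{HC}$: since $\mathrm{HC}$ is definable in $H(\theta)$, an existential statement true in $\mathrm{HC}$ with parameters in $N\cap\mathrm{HC}$ has a witness in $N\cap\mathrm{HC}$. As $\mathrm{HC}=L_{\omega_1}$ by Lemma~\ref{lem:K}, (L2) gives $N\cap\mathrm{HC}=L_{\delta'}$ with $\delta'=N\cap\omega_1=\delta$.

(2) The second coordinates of $i$ and $i'$ differ, so the set where $h_i$ and $h_{i'}$ agree is countable. It belongs to $N$, so by (L4) it is contained in $N\cap\omega_1=\delta$.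
\end{proof}

Part (1) is the reason for adding no reals in Section~\ref{sec:K}: by Lemma~\ref{lem:mutual}, the reals of level $\ge\delta$ are mutually generic over $N$.

Fix $p\in\mathbb{P}$. Let $d=d_p\cap N$ and
\[
p\upharpoonright N=(n_p,\ d,\ \langle e^p_i:i\in d\rangle,\ F_p\cap N).
\]
A promise $(i,k,\alpha)$ is in $N$ exactly when $i\in N$ and $\alpha<\delta$. So $p\upharpoonright N$ is a condition, it belongs to $N$ as a finite object with entries in $N$, and $p\le p\upharpoonright N$. If $p\le p_0\in N$ then $p\upharpoonright N\le p_0$, because $d_{p_0},F_{p_0}\subseteq N$ and clauses (a), (b) for $p_0$ involve only $i\in d_{p_0}$. The \emph{external promises} of $p$ are the elements of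
\[
\mathrm{ext}(p)=\{(i,k,\alpha)\in F_p:i\in N,\ \alpha\ge\delta\}=\{c_1,\dots,c_r\},\qquad c_s=(i_s,k_s,\alpha_s),
\]
and we put $z_s=y_{u_{c_s}}$. The targets $u_{c_1},\dots,u_{c_r}$ are distinct: $u_{c_s}$ determines $\alpha_s$, $k_s$, $m(i_s)$ and $h_{i_s}(\alpha_s)$, and the last two determine $i_s$ by Lemma~\ref{lem:N}(2).

Whether an extension $q$ of $p\upharpoonright N$ keeps the external promises depends only on the strings $e^q_i$ with $i\in d$. A \emph{pattern} is a tuple $\varepsilon=\langle\varepsilon_i:i\in d\rangle$ with $e^p_i\subseteq\varepsilon_i\in2^{<\omega}$. We fix an enumeration of the finite set $d\subseteq N$ and regard patterns as tuples of length $|d|$, so that they are hereditarily finite sets. For $q\le p\upharpoonright N$ let $\varepsilon(q)=\langle e^q_i:i\in d\rangle$. For a pattern $\varepsilon$ let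
\[
\mathrm{new}_s(\varepsilon)=S_{k_s}(\varepsilon_{i_s})\setminus S_{k_s}(e^p_{i_s}).
\]
Since $j\mapsto(k_j,t_j)$ is injective, $\mathrm{new}_s(\varepsilon)$ is the set of $t_j$ with $k_j=k_s$, $2j+1\ge n_p$ and $\varepsilon_{i_s}(2j+1)=1$. We say that $\varepsilon$ \emph{avoids} $(x_1,\dots,x_r)\in(2^\omega)^r$ if $\mathrm{new}_s(\varepsilon)\cap\mathrm{br}(x_s)=\emptyset$ for all $s$.

\begin{lemma}\label{lem:amalg}
Let $q\in\mathbb{P}\cap N$ with $q\le p\upharpoonright N$, and suppose that $\varepsilon(q)$ avoids $\vec z=(z_1,\dots,z_r)$. Let $q\oplus p=(n_q,\,d_q\cup d_p,\,\langle e^*_i\rangle,\,F_q\cup F_p)$, where $e^*_i=e^q_i$ for $i\in d_q$, and for $i\in d_p\setminus N$ the string $e^*_i$ is $e^p_i$ followed by zeros up to length $n_q$. Then $q\oplus p$ is a condition that extends both $p$ and $q$.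
\end{lemma}

\begin{proof}
Since $d\subseteq d_q\subseteq N$, the set $d_q\cup d_p$ is the disjoint union of $d_q$ and $d_p\setminus N$. So $q\oplus p$ is a well-defined condition, and $e^*_i\supseteq e^p_i$ for $i\in d_p$. It extends $q$ because it has the same length. We check (a) and (b) over $p$. In (a), if $i,i'\in N$ use $q\le p\upharpoonright N$; otherwise one of the two new entries is $0$. In (b), let $c=(i,k,\alpha)\in F_p$. If $i\notin N$, the new entries of $e^*_i$ are $0$. If $i\in N$ and $\alpha<\delta$, then $c\in F_{p\upharpoonright N}$ and we use $q\le p\upharpoonright N$. If $i\in N$ and $\alpha\ge\delta$, then $c=c_s$ for some $s$, and a new entry $1$ at a position $2j+1$ with $k_j=k$ has $t_j\in\mathrm{new}_s(\varepsilon(q))$, so $t_j\notin\mathrm{br}(z_s)$.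
\end{proof}

The next lemma is Proposition~\ref{prop:one} for $\mathbb{P}$, with $r$ promises in place of one. The set $T$ records what we want from $q$: a pair $(\tau,\varepsilon)\in T$ means that some condition with pattern $\varepsilon$ does something to the string $\tau$. Either this can be done along $y_u$ while keeping the external promises, or a condition in $N$ compatible with $p$ rules it out in a whole neighborhood of $y_u$.

\begin{lemma}\label{lem:dich}
Let $u$ be an index of level $\ge\delta$ with $u\notin\{u_{c_1},\dots,u_{c_r}\}$, and let $T\in L_{\rho(\delta)}$ be a set of pairs $(\tau,\varepsilon)$ with $\tau\in2^{<\omega}$ and $\varepsilon$ a pattern. Then one of the following holds.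
\begin{itemize}
\item[($\alpha$)] There is $(\tau,\varepsilon)\in T$ with $\tau\subset y_u$ and $\varepsilon$ avoiding $\vec z$.
\item[($\beta$)] There are $v\subset y_u$ and $q_0\in\mathbb{P}\cap N$ such that $q_0\le p\upharpoonright N$, $q_0$ is compatible with $p$, and no $q\le q_0$ in $\mathbb{P}$ and $\tau$ comparable with $v$ satisfy $(\tau,\varepsilon(q))\in T$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\mathcal{O}$ be the set of $(w_1,\dots,w_r,v)\in(2^{<\omega})^{r+1}$ such that for some $(\tau,\varepsilon)\in T$ we have $\tau\subseteq v$ and, for each $s$, every $\tau'\in\mathrm{new}_s(\varepsilon)$ satisfies $|\tau'|\le|w_s|$ and $\tau'\not\subseteq w_s$. The set $\mathcal{O}$ is defined from $T$ and hereditarily finite data, so $D(\mathcal{O})\in L_{\rho(\delta)}$. The indices $u_{c_1},\dots,u_{c_r},u$ are distinct and have level $\ge\delta$. By Lemma~\ref{lem:mutual}(1) there is $(\vec w,v)\in D(\mathcal{O})$ with $\vec w\subset\vec z$ and $v\subset y_u$.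

Suppose $(\vec w,v)\in\mathcal{O}$, witnessed by $(\tau,\varepsilon)$. Then $\tau\subset y_u$. An initial segment of $z_s$ of length at most $|w_s|$ is contained in $w_s$, so no $\tau'\in\mathrm{new}_s(\varepsilon)$ is in $\mathrm{br}(z_s)$. Thus ($\alpha$) holds.

Suppose now that $(\vec w,v)$ has no extension in $\mathcal{O}$. We reflect each external promise into $N$. For each $s$, the statement
\[
\exists\beta<\omega_1\quad w_s\subset y_{\beta,\,m(i_s),\,h_{i_s}(\beta),\,k_s,\,e^p_{i_s}(k_s)}
\]
is true, with witness $\alpha_s$, and its parameters are in $N$. So it has a witness $\beta_s<\delta$; let $z'_s$ be the corresponding real. Let $q_0$ be $p\upharpoonright N$ with the promises $(i_s,k_s,\beta_s)$ added, whose targets give the reals $z'_s$. Then $q_0\in N$, $q_0\le p\upharpoonright N$, and $q_0$ is compatible with $p$ by \eqref{eq:union}. Let $q\le q_0$ and let $\tau$ be comparable with $v$, and suppose $(\tau,\varepsilon(q))\in T$. Since $n_{q_0}=n_p$, clause (b) says that $\varepsilon(q)$ avoids $(z'_1,\dots,z'_r)$. Let $w'_s\subset z'_s$ extend $w_s$ and be at least as long as all elements of $\mathrm{new}_s(\varepsilon(q))$.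 No such element is contained in $w'_s$, so $(\vec w\,',v\cup\tau)$ is an extension of $(\vec w,v)$ in $\mathcal{O}$, a contradiction. Thus ($\beta$) holds.
\end{proof}

The hypothesis $u\notin\{u_{c_1},\dots,u_{c_r}\}$ is used to apply mutual genericity, and it is exactly the hypothesis whose failure will carry information in Section~\ref{sec:def}. For tightness the string $\tau$ plays no role.

\begin{corollary}\label{cor:dich}
Let $T_0\in L_{\rho(\delta)}$ be a set of patterns such that every $q_0\in\mathbb{P}\cap N$ with $q_0\le p\upharpoonright N$ has an extension $q\in\mathbb{P}$ with $\varepsilon(q)\in T_0$. Then some $\varepsilon\in T_0$ avoids $\vec z$.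
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:dich} to $T=\{\emptyset\}\times T_0$ and any index $u$ of level $\delta$ other than the $u_{c_s}$. The empty string is comparable with every $v$, so ($\beta$) fails and ($\alpha$) holds.
\end{proof}

\section{Tightness}\label{sec:tight}

In both lemmas the set $B$ required by tightness is a single member of the family, one that lies outside $N$.

\begin{lemma}\label{lem:tightC}
In $V$, $\mathcal{C}$ is a tight mad family.
\end{lemma}

\begin{proof}
Work in $V_0$. Let $p_0$ force that $\dot b_n\in\mathcal{I}(\mathcal{C})^+$ for all $n$, and let $N$ be suitable with $p_0,\langle\dot b_n:n<\omega\rangle\in N$. We show that $p_0$ forces $|C_\delta\cap\dot b_n|=\aleph_0$ for all $n$. Fix $n,l<\omega$ and $p\le p_0$; we need an extension of $p$ that forces some $j\ge l$ into $C_\delta\cap\dot b_n$. With the notation of Section~\ref{sec:amalg}, let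
\[
R=\{(j,\varepsilon(q)):q\le p\upharpoonright N,\ q\Vdash j\in\dot b_n\},\qquad
T_0=\{\varepsilon:(j,\varepsilon)\in R\text{ for some }j\in C_\delta,\ j\ge l\}.
\]
By Lemma~\ref{lem:N}(1), $R\in L_\delta$. By \eqref{eq:rho}, $C_\delta\in L_{\rho(\delta)}$, so $T_0\in L_{\rho(\delta)}$; this is where the joint construction of $C_\delta$ and $\vec y_\delta$ is used.

We check the hypothesis of Corollary~\ref{cor:dich}. Let $q_0\in N$ with $q_0\le p\upharpoonright N$, and let $b$ be the set of $j$ such that some $q\le q_0$ forces $j\in\dot b_n$. Then $b\in L_\delta$ by Lemma~\ref{lem:N}(1), and $q_0\Vdash\dot b_n\subseteq b$. Since $q_0\le p\upharpoonright N\le p_0$, the condition $q_0$ forces that $\dot b_n$ is not covered by finitely many $C_\gamma$ and a finite set, so $b\notin\mathcal{I}_\delta$. By \eqref{eq:C} there is $j\ge l$ in $C_\delta\cap b$, and there is $q\le q_0$ forcing $j\in\dot b_n$. Then $\varepsilon(q)\in T_0$.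

So there are $j\in C_\delta$ with $j\ge l$ and $(j,\varepsilon)\in R$ with $\varepsilon$ avoiding $\vec z$. The pair $(j,\varepsilon)$ is hereditarily finite, so by elementarity it has a witness $q\in N$: $q\le p\upharpoonright N$, $q\Vdash j\in\dot b_n$ and $\varepsilon(q)=\varepsilon$. By Lemma~\ref{lem:amalg}, $q\oplus p$ extends $p$ and forces $j\in C_\delta\cap\dot b_n$.
\end{proof}

For the generic families the catching set is $A_{i^*}$ with $i^*\notin N$. Conditions in $N$ say nothing about it, so after amalgamating we are free to put a number $j$ into it, provided (a) allows this. We therefore choose $j$ outside the finitely many $A_i$ that $p$ mentions.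

\begin{lemma}\label{lem:tightA}
In $V$, $\mathcal{A}_m$ is a tight mad family for every $m$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:generic}, $\mathcal{A}_m$ is an infinite almost disjoint family. Work in $V_0$. Let $p_0$ force that $\dot b_n\in\mathcal{I}(\mathcal{A}_m)^+$ for all $n$, and let $N$ be suitable with $p_0,\langle\dot b_n:n<\omega\rangle\in N$. Since $\kappa_m$ is uncountable, there is $i^*\in\Xi\setminus N$ with $m(i^*)=m$. We show that $p_0$ forces $|A_{i^*}\cap\dot b_n|=\aleph_0$ for all $n$. Fix $n,l<\omega$ and $p\le p_0$; extending $p$, assume $i^*\in d_p$. Let $d^m=\{i\in d:m(i)=m\}$, and let $T_0$ be the set of patterns $\varepsilon(q)$ of those $q\le p\upharpoonright N$ for which there is $j$ with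
\begin{equation}\label{eq:j}
j\ge l,\qquad n_p\le2j<n_q,\qquad q\Vdash j\in\dot b_n,\qquad e^q_i(2j)=0\text{ for all }i\in d^m .
\end{equation}
By Lemma~\ref{lem:N}(1), $T_0\in L_{\rho(\delta)}$.

Let $q_0\le p\upharpoonright N$. As $q_0\le p_0$, it forces that $\dot b_n\setminus\bigcup_{i\in d^m}A_i$ is infinite. So some $q\le q_0$ forces some $j\ge l$ with $2j\ge n_p$ into this set. Lengthening by zeros, we may assume $n_q>2j$. For $i\in d^m$, $q$ forces $j\notin A_i$ and decides $e_i(2j)=e^q_i(2j)$, so $e^q_i(2j)=0$. Thus $\varepsilon(q)\in T_0$.

By Corollary~\ref{cor:dich} and elementarity there are $q\in N$ with $q\le p\upharpoonright N$ and $j$ as in \eqref{eq:j} such that $\varepsilon(q)$ avoids $\vec z$. Let $p^*$ be obtained from $q\oplus p$ by changing the entry at position $2j$ of the $i^*$-th string from $0$ to $1$. Then $p^*\le q$, because $n_{p^*}=n_q$ and $i^*\notin d_q$. Also $p^*\le p$. The string $e^p_{i^*}$ is unchanged since $2j\ge n_p$, and (b) concerns odd positions only. For (a), only position $2j$ and pairs containing $i^*$ need checking. Every other $i\in d_p$ with $m(i)=m$ has entry $0$ there, by \eqref{eq:j}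 if $i\in N$ and by the definition of $q\oplus p$ if $i\notin N$. Finally, $p^*$ forces $j\in A_{i^*}\cap\dot b_n$, and $j\ge l$.
\end{proof}

\section{The $\Pi^1_2$ definition}\label{sec:def}

Work in $V$. Say that $e\in2^\omega$ \emph{passes the $m$-test of level $\alpha$ in column $n$} if for all $k<\omega$:
\begin{itemize}
\item[(T1)] $S_k(e)\cap\mathrm{br}(y_{\alpha,m,n,k,e(k)})$ is finite;
\item[(T2)] $S_k(e)\cap\mathrm{br}(y_{\alpha,m,n',k,\iota})$ is infinite for every $(n',\iota)\ne(n,e(k))$.
\end{itemize}
Let $E_m$ be the set of $e\in2^\omega$ that pass the $m$-test of every level $\alpha<\omega_1$ in some column. Clause (T2) cannot be dropped: the constant sequence $0$ satisfies (T1) everywhere, and it is no $e_i$ because $A_i\ne\emptyset$.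

\begin{lemma}\label{lem:Pi}
$E_m$ is $\Pi^1_2$.
\end{lemma}

\begin{proof}
For each $\alpha<\omega_1$ the sequence $\sigma_{\alpha+1}$ is in $\mathrm{HC}$, and $\vec y_\alpha$ is the second entry of $\sigma_{\alpha+1}(\alpha)$. So $e\notin E_m$ if and only if there are $\alpha,\sigma\in\mathrm{HC}$ such that $\sigma=\sigma_{\alpha+1}$ and $e$ fails, in every column, the test computed from $\sigma(\alpha)$. The first clause is $\Sigma_1$ by Lemma~\ref{lem:sigma}, since $\omega_1^V=\omega_1^L$. The second is arithmetical in $e$ and $\sigma(\alpha)$; it quantifies only over hereditarily finite sets and so is $\Delta_1$ over $\mathrm{HC}$. Apply (D1).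
\end{proof}

\begin{lemma}\label{lem:E}
$E_m=\{e_i:i\in\Xi,\ m(i)=m\}$.
\end{lemma}

\begin{proof}
If $m(i)=m$, then $e_i$ passes the test of level $\alpha$ in column $h_i(\alpha)$ by Lemma~\ref{lem:generic}(2),(3).

Conversely, let $e=\dot e^G\in E_m$. Take a suitable $N\in V_0$ with $\dot e\in N$, let $\delta=N\cap\omega_1$, and let $n$ be a column in which $e$ passes the test of level $\delta$. We claim that
\begin{equation}\label{eq:claim}
\text{for each $k$ there is $i\in N\cap\Xi$ with $m(i)=m$, $h_i(\delta)=n$ and $e_i(k)=e(k)$.}
\end{equation}
By Lemma~\ref{lem:N}(2), at most one $i\in N\cap\Xi$ has $m(i)=m$ and $h_i(\delta)=n$. So \eqref{eq:claim} gives the same $i$ for all $k$, and $e=e_i$.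

Fix $k$, and put $\iota=e(k)$ and $u=(\delta,m,n,k,\iota)$. By (T1) and (T2) there are $l<\omega$ and $p\in G$ such that $p$ forces
\begin{align}
&S_k(\dot e)\cap\mathrm{br}(y_u)\subseteq2^{<l},\label{eq:fin}\\
&S_k(\dot e)\cap\mathrm{br}(y_{\delta,m,n',k,\iota})\text{ is infinite for all }n'\ne n.\label{eq:inf}
\end{align}
We show that $u$ is the target of an external promise of $p$. Suppose not. In $V_0$ let
\[
T=\{(\tau,\varepsilon(q)):|\tau|\ge l,\ q\le p\upharpoonright N,\ q\Vdash\tau\in S_k(\dot e)\}.
\]
By Lemma~\ref{lem:N}(1), $T\in L_{\rho(\delta)}$, and Lemma~\ref{lem:dich} applies.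

If ($\alpha$) holds with $(\tau,\varepsilon)$, then by elementarity the pair has a witness $q\in N$. By Lemma~\ref{lem:amalg}, $q\oplus p$ extends $p$ and forces $\tau\in S_k(\dot e)\cap\mathrm{br}(y_u)$ with $|\tau|\ge l$. This contradicts \eqref{eq:fin}.

If ($\beta$) holds with $v$ and $q_0$, then $q_0$ forces that no $\tau\in S_k(\dot e)$ with $|\tau|\ge l$ is comparable with $v$; otherwise some $q\le q_0$ would force such a $\tau$ into $S_k(\dot e)$, and $(\tau,\varepsilon(q))\in T$. By Lemma~\ref{lem:mutual}(3) there is $n'\ne n$ with $v\subset y_{\delta,m,n',k,\iota}$. Every element of the branch of this real is comparable with $v$, so $q_0$ forces $S_k(\dot e)\cap\mathrm{br}(y_{\delta,m,n',k,\iota})\subseteq2^{<l}$. Since $q_0$ is compatible with $p$, this contradicts \eqref{eq:inf}.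

Hence $u=u_c$ for some $c=(i,k',\alpha)\in\mathrm{ext}(p)$. Comparing coordinates, $\alpha=\delta$, $m(i)=m$, $h_i(\delta)=n$, $k'=k$ and $e^p_i(k)=\iota$. Also $i\in N$, and $e_i(k)=e^p_i(k)=e(k)$ because $p\in G$. This proves \eqref{eq:claim}.
\end{proof}

\begin{remark}\label{rem:mix}
Lemma~\ref{lem:E} fails if the functions $h_i$ are not separated. Suppose that $\mathbb{P}$ were defined from functions with $h_i=h_{i'}$ for some $i\ne i'$ with $m(i)=m(i')=m$. Lemma~\ref{lem:generic}(1)--(3) would still hold, as its proof uses no property of the $h_i$. Call $k_j$ the parent of the odd position $2j+1$, and consider the equivalence relation on $\omega$ generated by the parent relation. Each class contains at most one even number, since an even number has no parent and a position and its parent lead, under iteration of the parent map, to the same parentless position if either leads to one. Let $e$ agree with $e_i$ on the classes of the numbers $2j$ with $j$ even, and with $e_{i'}$ on all other classes. For each $k$, the bit $e(k)$ and the set $S_k(e)$ depend only on the class of $k$, so they coincide with those of $e_i$ or with those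 of $e_{i'}$. Hence $e$ passes the test of level $\alpha$ in column $h_i(\alpha)$, and $e\in E_m$. But $A(e)$ contains the even elements of $A_i$ and the odd elements of $A_{i'}$, and both sets are infinite by the density argument of Lemma~\ref{lem:generic}(1). So $A(e)\notin\mathcal{A}_m$, and $e$ is none of the reals $e_{i''}$ with $m(i'')=m$.
\end{remark}

\section{Proofs of the theorems}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $V$ be the model of Section~\ref{sec:P}. It has the same cardinals as $L$, and $\mathfrak{c}=\mu$ by Lemma~\ref{lem:generic}. Work in $V$.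

\emph{Size $\aleph_1$.} We have $x\in\mathcal{C}$ if and only if there are $\alpha,\sigma\in\mathrm{HC}$ such that $\sigma=\sigma_{\alpha+1}$ and $x$ is the first entry of $\sigma(\alpha)$. By Lemma~\ref{lem:sigma} and (D1), $\mathcal{C}$ is $\Sigma^1_2$. It is a tight mad family of size $\aleph_1$ by Lemma~\ref{lem:tightC}, and Corollary~\ref{cor:double} gives a $\Pi^1_1$ tight mad family of size $\aleph_1$.

\emph{Size $\kappa_m$.} The direct definition of $\mathcal{A}_m$, as the set of $A(e)$ with $e\in E_m$, has an existential quantifier in front of a $\Pi^1_2$ formula, so we pass to the doubled family. The sets $A_i$ with $m(i)=m$ are distinct, so $f(A_i)=e_i$ defines a map $f:\mathcal{A}_m\to2^\omega$. By Lemma~\ref{lem:E} its graph is $\{(x,a):a\in E_m\text{ and }x=A(a)\}$, which is $\Pi^1_2$ by Lemma~\ref{lem:Pi}. By Lemmas~\ref{lem:tightA}, \ref{lem:generic} and \ref{lem:double}, $\mathcal{A}_m^f$ is a $\Pi^1_2$ tight mad family of size $\kappa_m$. The only parameter in its definition is the number $m$.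
\end{proof}

Each hypothesis of Theorem~\ref{thm:B} has one use. The condition $\mathrm{cf}(\mu)>\omega$ gives $\mu^{\aleph_0}=\mu$ and so $\mathfrak{c}\le\mu$; it is necessary because $\mathfrak{c}^{\aleph_0}=\mathfrak{c}$ while $\mu^{\mathrm{cf}(\mu)}>\mu$. The condition that $\kappa_m=\mu$ for some $m$ gives $\mathfrak{c}\ge\mu$. The uncountability of $\kappa_m$ provides $i^*\notin N$ in Lemma~\ref{lem:tightA}, and it is necessary by \eqref{eq:spec}. The cardinals $\kappa_m$ themselves need not be definable, since the definition of $E_m$ does not mention them.

\begin{proof}[Proof of Theorem~\ref{thm:A}]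
Apply Theorem~\ref{thm:B} with $\mu=\aleph_3$, $\kappa_0=\aleph_2$ and $\kappa_m=\aleph_3$ for $m\ge1$. In the extension $\mathfrak{c}=\aleph_3$, so $\mathrm{spec}(\mathfrak{a})\subseteq\{\aleph_1,\aleph_2,\aleph_3\}$ by \eqref{eq:spec}, and all three values are attained by families of the required kind.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
(1) Let $\lambda$ be a successor ordinal that is countable in $L$, and let $\mu=\aleph_\lambda^L$, which is regular and uncountable in $L$. The uncountable cardinals $\le\mu$ of $L$ are the $\aleph_\beta^L$ with $1\le\beta\le\lambda$, and there are countably many in $L$. Let $\langle\kappa_m:m<\omega\rangle\in L$ enumerate them, with repetitions if needed. In the model of Theorem~\ref{thm:B}, cardinals are preserved and $\mathfrak{c}=\aleph_\lambda$. Every uncountable $\kappa\le\mathfrak{c}$ is the size of a tight mad family that is $\Pi^1_1$ if $\kappa=\aleph_1$ and $\Pi^1_2$ if $\kappa>\aleph_1$. By \eqref{eq:spec}, the spectrum is exactly the set of these cardinals. For $\lambda=n\ge1$ finite it has $n$ elements. For $\lambda=\omega+1$ it is the countably infinite set $\{\aleph_k:1\le k<\omega\}\cup\{\aleph_\omega,\aleph_{\omega+1}\}$.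

(2) A lightface projective set is defined in second-order arithmetic by a formula without parameters, and there are countably many formulas. If every $\kappa\in\mathrm{spec}(\mathfrak{a})$ is the cardinality of such a set, then $\mathrm{spec}(\mathfrak{a})$ is contained in the image of a countable set and is countable.
\end{proof}

\begin{thebibliography}{9}

\bibitem{FM}
Vera Fischer and Julia Millhouse, \emph{Strong Projective Witnesses}, arXiv:2601.08718 (2026).

\bibitem{Jech}
Jech, \emph{Set Theory}.

\end{thebibliography}
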